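# Oscillating first-order probabilities in classes defined by forbidden homomorphisms

## 1. Structures, homomorphisms and limit probabilities

Write $[n]=\{1,\dots,n\}$ and $N=\binom n2$. All relations have arity at least $1$. "With high probability" (whp) means with probability tending to $1$ as $n\to\infty$ along the integers in question. For a condition $P$, $[P]$ is $1$ if $P$ holds and $0$ if not.

**Definition (structure).** A finite relational signature $\tau$ is a finite set of relation symbols with arities. A finite $\tau$-structure is a finite domain together with a set of $r$-tuples for each $r$-ary symbol. *Example.* For $\tau=\{R\}$ with $R$ ternary, the domain $\{1,2,3\}$ with $R=\{(1,2,1),(1,2,3)\}$ is a structure.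

**Definition (homomorphism).** A homomorphism $F\to A$ is a map of domains that sends every tuple of every relation of $F$ to a tuple of the same relation of $A$. It need not be injective. *Example.* With one binary symbol $E$, let $F$ be the $2$-cycle $E(x_1,x_2),E(x_2,x_1)$. Then $F\to A$ exists iff $A$ has a loop (send both points to it) or a $2$-cycle.

**Definition ($\mathrm{Forb}$).** For a set $\mathcal F$ of finite $\tau$-structures, $\mathrm{Forb}(\mathcal F)$ is the class of all finite $\tau$-structures $A$ such that no $F\in\mathcal F$ maps homomorphically to $A$. *Example.* If $\mathcal F$ consists of the $2$-cycle above, then $\mathrm{Forb}(\mathcal F)$ is the class of digraphs without loops and $2$-cycles. We call these *oriented graphs*. There are $3^N$ of them on $[n]$, since each pair of vertices is in one of three states.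

Standing assumption on $\mathcal F$: every structure in $\mathcal F$ has at least one tuple in at least one relation. Then the structure on $[n]$ with all relations empty lies in $\mathrm{Forb}(\mathcal F)$ for every $n$.

**Definition (first-order convergence).** For a class $\mathcal C$ of finite $\tau$-structures, $\mathcal C_n$ is the set of members with domain $[n]$. These are labeled structures, counted as distinct even when isomorphic. The limit probability of a first-order sentence $\phi$ is
$$\phi^{\mathcal C}_\omega=\lim_{n\to\infty}\frac{|\{A\in\mathcal C_n:A\models\phi\}|}{|\mathcal C_n|}$$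
whenever this limit exists. The class has first-order convergence if it exists for every first-order sentence. *Example.* For oriented graphs, "any two distinct vertices are adjacent" has probability $2^N/3^N\to0$.

**Definition ($\mathcal D_n$, walks, orders).** $\mathcal D_n$ is the set of oriented graphs on $[n]$ without directed triangles. A closed walk of length $\ell$ is a sequence $x_0\to x_1\to\dots\to x_{\ell-1}\to x_0$ of arcs, repetitions allowed. A strict linear order is regarded as the digraph of its pairs $x\prec y$. *Example.* There are $27$ oriented graphs on $[3]$, two of which are directed triangles, so $|\mathcal D_3|=25$. Six of the $25$ are strict linear orders. The directed $4$-cycle belongs to $\mathcal D_4$. It has closed walks of length $4,8,\dots$, but none of length $6$.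

**Definition (quantifier rank, Ehrenfeucht–Fraïssé game).** The quantifier rank of a formula is its maximal depth of nested quantifiers; for example $\forall x\exists y\,E(x,y)$ has rank $2$. In the $h$-round game on $A$ and $B$, Spoiler picks in each round an element of one structure and Duplicator answers in the other. Duplicator wins if the resulting correspondence is well defined and injective and preserves all relations in both directions. If Duplicator has a winning strategy, then $A$ and $B$ satisfy the same sentences of rank at most $h$.

## 2. Which forbidden sets give convergence?

The following question comes from Manuel Bodirsky and Colin Jahel, "Asymptotic Theories of Classes Defined by Forbidden Homomorphisms", arXiv:2204.01404 (2022). *Is it true that for every finite relational signature $\tau$ and every finite set $\mathcal F$ of finite $\tau$-structures satisfying the standing assumption, $\mathrm{Forb}(\mathcal F)$ has first-order convergence?* In plain words: draw a random labeled structure avoiding finitely many homomorphic patterns. Must the probability of each first-order statement settle down?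

The answer is no. Let $\tau=\{R\}$ with $R$ ternary. Let $C$ be the structure with elements $x_0,\dots,x_5,u_0,\dots,u_5$ and tuples $R(x_i,x_{i+1\bmod 6},u_i)$ for $0\le i\le5$, and put $\mathcal C=\mathrm{Forb}(\{C\})$.

**Theorem 1.** There is a first-order sentence $\psi$ such that $p_n:=|\{A\in\mathcal C_n:A\models\psi\}|/|\mathcal C_n|$ satisfies $\liminf p_n=0$ and $\limsup p_n=1$. So $\mathrm{Forb}(\{C\})$ does not have first-order convergence.

**Theorem 2.** For the same class $\mathcal C$, and with $p_n$ as above:
(a) the Cesàro means $\frac1X\sum_{n\le X}p_n$ have $\liminf=0$ and $\limsup=1$;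
(b) the set of sentences with limit probability $1$ is not recursively enumerable;
(c) the set of sentences whose limit probability exists is not recursively enumerable.

**Theorem 3.** (a) If all relations in $\tau$ are unary, $\mathrm{Forb}(\mathcal F)$ has first-order convergence for every $\mathcal F$ satisfying the standing assumption.
(b) There are a finite signature $\tau$ of binary relations and a finite $\mathcal F$ (directed $2$-cycles and $3$-cycles with edge labels) such that $\mathrm{Forb}(\mathcal F)$ lacks first-order convergence; some sentence has $\liminf=0$ and $\limsup=1$.

Consequently the statement "for all finite $\tau$ of arity $\le r$ and all finite $\mathcal F$ (under the standing assumption), $\mathrm{Forb}(\mathcal F)$ has first-order convergence" is true iff $r=1$.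

## 3. Unary signatures: counting types

Start with two unary predicates $P,Q$ and let $\mathcal F$ consist of the single two-element structure with tuples $P(x),Q(y)$. It maps to $A$ iff $P$ and $Q$ are both nonempty in $A$. So the structures in $\mathrm{Forb}(\mathcal F)_n$ are those with $Q=\emptyset$ ($2^n$ of them) or $P=\emptyset$ ($2^n$ of them), with one overlap. The sentence $\exists x\,P(x)$ has probability $(2^n-1)/(2^{n+1}-1)\to\frac12$. There is no zero–one law here, but there is convergence. The general unary case is the same count.

*Proof of Theorem 3(a).* Let $\tau=\{P_1,\dots,P_s\}$. The type of an element is the set of $i$ for which $P_i$ holds at it. A structure on $[n]$ is then the same as a map $t:[n]\to2^{[s]}$.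

**Step 1 (reduce membership to the image of $t$).** A map $f:F\to A$ is a homomorphism iff the type of each $x\in F$ is contained in the type of $f(x)$. So whether $F\to A$ exists depends only on the set $\mathrm{im}\,t_A$ of realized types, and enlarging this set preserves existence. Hence $A\in\mathrm{Forb}(\mathcal F)$ iff $\mathrm{im}\,t_A\in\mathcal W$ for a family $\mathcal W$ of nonempty sets of types that is closed under nonempty subsets. By the standing assumption $\{\emptyset\}\in\mathcal W$, so $\mathcal W\neq\emptyset$.

**Step 2 (find the typical image).** Let $w$ be the maximal size of a member of $\mathcal W$, attained exactly by $W_1,\dots,W_r$. Maps whose image has size less than $w$ number $O((w-1)^n)$. For each $i$, the maps onto $W_i$ number $(1+o(1))w^n$. Fix $h\ge1$. The maps into $W_i$ that take a given value fewer than $h$ times number at most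
$$\sum_{j<h}\binom nj(w-1)^{n-j}=o(w^n).$$
(For $w=1$ and $n\ge h$ there are none.) So a uniform member is, up to probability $o(1)$, a map into one of $W_1,\dots,W_r$ taking each value at least $h$ times, and each $i$ has probability $\frac1r+o(1)$.

**Step 3 (rank-$h$ sentences see only truncated counts).** Suppose that for every type the numbers of elements of that type in $A$ and $B$ agree after truncation at $h$. In the $h$-round game Duplicator answers with an element of the same type, repeating an old answer exactly when Spoiler repeats. If Spoiler picks a new element of type $t$ when $c<h$ distinct elements of type $t$ have been used, then Spoiler's structure has at least $c+1\le h$ elements of type $t$. Hence so does the other one, and Duplicator can answer. So $A$ and $B$ satisfy the same sentences of rank at most $h$.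

Let $M_i$ have exactly $h$ elements of each type in $W_i$ and no others. For $\phi$ of rank at most $h$, Steps 2 and 3 give the limit $\frac1r\#\{i:M_i\models\phi\}$. $\square$

## 4. Extension axioms, and where an order defeats them

Here is a binary case by hand. In a uniform oriented graph on $[n]$ the $N$ pairs are independent, each in one of three states with probability $\frac13$. Say that the $k$-extension property holds if for any distinct $x_1,\dots,x_k$ and any prescribed states there is a further vertex $y$ in the prescribed state to each $x_i$. It fails with probability at most $n^k3^k(1-3^{-k})^{n-k}\to0$. If $A$ and $B$ have the $k$-extension property for all $k<h$, Duplicator wins the $h$-round game by using it in each round. So every sentence has limit $0$ or $1$.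

This suggests a plan for general $\mathcal F$: describe the typical member of $\mathrm{Forb}(\mathcal F)$, isolate the randomness that remains, and prove extension properties for it. Try it on $\mathrm{Forb}(\{C\})$. For a structure $A$ with one ternary relation write $x\prec y$ for $\exists z\,R(x,y,z)$, and let $D_A$, the *shadow* of $A$, be the digraph of all pairs $x\prec y$. *Example.* If $R=\{(1,2,1),(1,2,3)\}$, the shadow has the single arc $1\to2$.

We shall see in Section 5 that the shadow of a typical member is a strict linear order, and that for $x\prec y$ the sets $\{z:R(x,y,z)\}$ are essentially independent random sets. The extension axiom "for all $x\prec y$ there is $z$ with $x\prec z\prec y$" then fails at consecutive elements. This alone is not fatal, because by a textbook fact all linear orders with at least $2^h$ elements satisfy the same sentences of rank $h$ in the language of the order. One could hope to combine this with an extension property for the random sets.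

The combination is what breaks. Each element $z$ names a graph on the first $k$ elements, with edges $\{u,v\}$ for which $u\prec v$ and $R(u,v,z)$. As long as $2^{\binom k2}$ is sufficiently smaller than $n$, every graph on the first $k$ elements has a name. Quantifying over $z$ is then quantifying over all graphs on an initial segment, and with such a quantifier the parity of the segment is expressible. So we turn the obstruction into the counterexample: define in first-order logic the longest initial segment on which all graphs have names, and ask whether its length is even.

## 5. The shadow in $\mathrm{Forb}(\{C\})$ is almost surely a linear order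

**Step 1 (translate the forbidden structure).** The $u_i$ are distinct and unconstrained otherwise, so a homomorphism $C\to A$ exists iff $D_A$ has a closed walk of length $6$. Call a digraph *admissible* if it has no such walk. *Example.* The directed $4$-cycle is admissible, the directed $6$-cycle is not. Going around a loop, a $2$-cycle or a directed triangle $6$, $3$ or $2$ times gives a closed walk of length $6$. So every admissible digraph on $[n]$ lies in $\mathcal D_n$. Strict linear orders are acyclic, hence admissible.

**Step 2 (count structures over a given shadow).** Let $q=2^n-1$. A structure with shadow $D$ is a choice of a nonempty set $S_{xy}=\{z:R(x,y,z)\}\subseteq[n]$ for each arc $x\to y$, so there are $q^{e(D)}$ of them, and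
$$|\mathcal C_n|=\sum_{D\text{ admissible}}q^{e(D)}.$$
Let $a_j$ be the number of $D\in\mathcal D_n$ with exactly $j$ non-adjacent pairs. A tournament without directed triangles is transitive, so $a_0=n!$, and these digraphs are the strict linear orders. *Example.* For $n=3$ we have $q=7$ and $a_0,a_1,a_2,a_3=6,12,6,1$. All $25$ digraphs are acyclic, so $|\mathcal C_3|=6\cdot7^3+12\cdot7^2+6\cdot7+1=2689$, of which $2058$ have a linear shadow.

**Lemma 1.** $\sum_{j\ge1}a_jq^{-j}=o(n!)$.

*Proof.* Let first $1\le j\le n$; the purpose is to encode a digraph counted by $a_j$ cheaply. There are at most $N^j\le n^{2j}$ choices for the set of non-adjacent pairs. Given it, let $X$ be the set of smaller endpoints of these pairs, so $1\le|X|\le j$, and $Y=[n]\setminus X$. The rest of $D$ consists of three parts.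

First, every non-adjacent pair meets $X$, so $D[Y]$ is a triangle-free tournament, that is, a linear order: at most $n!$ choices.

Second, let $x\in X$ and consider its neighbors in $Y$, linearly ordered by $D[Y]$. Suppose $x\to y$, $y\to y'$, and $y'$ is adjacent to $x$. Then $x\to y'$, since otherwise $x\to y\to y'\to x$ is a triangle. So the out-neighbors of $x$ form a final segment of its neighbors in $Y$: at most $|Y|+1\le n$ choices for each $x$, at most $n^j$ in all.

Third, the pairs inside $X$ have at most $2^{j(j-1)/2}\le2^{jn/2}$ orientations.

Hence $a_j\le n!\,(n^32^{n/2})^j$. Since $q\ge2^{n-1}$,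
$$\sum_{1\le j\le n}a_jq^{-j}\le n!\sum_{j\ge1}(2n^32^{-n/2})^j=o(n!).$$
For $j>n$ the trivial count suffices:
$$\sum_{j>n}a_jq^{-j}\le3^Nq^{-(n+1)}\le2^{\frac{\log_23}2n^2-(n^2-1)}\to0,$$
because $\frac12\log_23<1$. $\square$

**Step 3 (conclude, and name the remaining randomness).** Linear orders contribute $n!\,q^N$ to $|\mathcal C_n|$, and all other admissible digraphs contribute at most $q^N\sum_{j\ge1}a_jq^{-j}=o(n!\,q^N)$. So for uniform $A\in\mathcal C_n$, whp $D_A$ is a strict linear order. All $n!$ orders are equally likely and truth of sentences is isomorphism invariant, so we may condition on $D_A$ being the natural order of $[n]$. Then the sets $S_{xy}$, $x<y$, are independent uniform *nonempty* subsets of $[n]$.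

Let $P_n^*$ be the law under which the $S_{xy}$, $x<y$, are independent uniform subsets of $[n]$. The conditional law is $P_n^*$ conditioned on the event $\mathcal E$ that no $S_{xy}$ is empty, and $P^*_n(\mathcal E)\ge1-N2^{-n}$. For any event $B$,
$$P_n^*(B\mid\mathcal E)-P_n^*(B)=P_n^*(B\mid\mathcal E)\,P_n^*(\mathcal E^c)-P_n^*(B\cap\mathcal E^c),$$
so the two laws differ by at most $N2^{-n}\to0$ on every event. Under $P^*_n$ the bits $[R(x,y,z)]$ ($x<y$, $z\in[n]$) are independent and fair.

## 6. The longest initial segment on which all graphs have names

In this section $\prec$ is a strict linear order, identified with the natural order of $[n]$. No probability is involved.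

**Definition ($G_z^k$, coded, $\kappa$).** For $z,k\in[n]$ let $G_z^k$ be the graph on $[k]$ with edges $\{u<v\le k:R(u,v,z)\}$. Let $\mathrm{coded}(k)$ be the formula
$$\forall z\,\forall x\,\forall y\Big(x\prec y\preceq k\to\exists z'\,\forall u\,\forall v\big(u\prec v\preceq k\to[R(u,v,z')\leftrightarrow(R(u,v,z)\oplus(u=x\wedge v=y))]\big)\Big).$$
Let $\kappa$ be the largest $k$ for which $\mathrm{coded}(k)$ holds.

**Step 1 (what $\mathrm{coded}$ means).** The formula says that the nonempty set $\{G_z^k:z\in[n]\}$ is closed under toggling single pairs. From any graph on $[k]$ one reaches any other by toggling pairs, so $\mathrm{coded}(k)$ holds iff *every* graph on $[k]$ is some $G^k_z$. The property passes from $k$ to smaller $k'$ (view a graph on $[k']$ as a graph on $[k]$, name it, restrict), and it holds for $k=1$. So $\kappa$ exists and is a first-order definable element. There are $2^{\binom\kappa2}$ graphs on $[\kappa]$ and only $n$ names, hence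
$$2^{\binom\kappa2}\le n.\tag{1}$$
*Example.* Let $n=3$, $S_{12}=\{1,3\}$, $S_{13}=\{2\}$, $S_{23}=\{1,2,3\}$. The two graphs on $[2]$ are named by $z=1$ (the edge) and $z=2$ (no edge). There are $8$ graphs on $[3]$ and only three names. So $\kappa=2$.

**Step 2 (express the parity of $\kappa$).** Write $x^+$ and $x^-$ for the $\prec$-successor and predecessor of $x$, and $1$ for the least element. Let $\psi$ say: $\prec$ is a strict linear order, $\kappa$ is not the least element, and there is $z$ such that

* $R(1,1^+,z)$ holds;
* $R(x,x^+,z)\leftrightarrow\neg R(x^+,x^{++},z)$ whenever $x^{++}\preceq\kappa$;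
* $R(\kappa^-,\kappa,z)$ holds.

The first two conditions say that for $x<\kappa$ we have $R(x,x+1,z)$ iff $x$ is odd. A graph on $[\kappa]$ with this property exists, and all graphs on $[\kappa]$ have names, so such $z$ exist. The third condition can be met as well iff $\kappa-1$ is odd. Thus, when $\prec$ is a strict linear order and $\kappa\ge2$, $\psi$ holds iff $\kappa$ is even. In the example above, $z=1$ witnesses $\psi$.

## 7. The value of $\kappa$, and oscillation

*Proof of Theorem 1.* **Step 1 (pin down $\kappa$ for most $n$).** Let $m\ge2$ and
$$2^{\binom m2+\lceil m/2\rceil}\le n<2^{\binom{m+1}2}.\tag{2}$$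
This range is nonempty, since $\binom{m+1}2=\binom m2+m$ and $\lceil m/2\rceil<m$. By (1), $\kappa\le m$ always. Conversely, under $P^*_n$ the graphs $G_z^m$, $z\in[n]$, are independent and uniform among the $2^{\binom m2}$ graphs on $[m]$. If $\kappa<m$, some graph is missed, so
$$P_n^*(\kappa<m)\le2^{\binom m2}\big(1-2^{-\binom m2}\big)^n\le2^{m^2/2}\exp\big(-n2^{-\binom m2}\big)\le2^{m^2/2}\exp(-2^{m/2}).$$

**Step 2 (transfer to $\mathcal C_n$).** Let $\eta_n$ be the probability that $D_A$ is not a strict linear order, plus $N2^{-n}$; then $\eta_n\to0$ by Section 5. For $n$ in the range (2), $\psi$ has the truth value of "$m$ is even" as soon as $\prec$ is a linear order and $\kappa=m$. Hence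
$$\big|p_n-[m\text{ even}]\big|\le\eta_n+2^{m^2/2}\exp(-2^{m/2})\quad\text{for }n\text{ in the range (2)}.\tag{3}$$

**Step 3 (two subsequences).** Take $n=2^{\binom m2+\lceil m/2\rceil}$. The right side of (3) tends to $0$ as $m\to\infty$, so $p_n\to1$ along even $m$ and $p_n\to0$ along odd $m$. $\square$

*Why graphs and not subsets.* One could instead let $z$ name the subset $\{y:1<y\le k,\ R(1,y,z)\}$ of $\{2,\dots,k\}$. There are $2^{k-1}$ subsets, and the counting bound excludes $k+1$ only for $n<2^k$. For such $n$ the union bound for $k$ is $2^{k-1}(1-2^{-(k-1)})^n\ge2^{k-1}(1-2^{-(k-1)})^{2\cdot2^{k-1}}$, which exceeds $1$ for large $k$, so the two elementary bounds never meet. For graphs, consecutive thresholds $2^{\binom m2}$ and $2^{\binom{m+1}2}$ differ by the factor $2^m$, which leaves ample room. We shall lose this room in the binary case and pay for it there.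

*Remark (arity $r\ge3$).* The same holds for one $r$-ary relation $R$, with $C$ having tuples $R(x_i,x_{i+1\bmod6},u_i^3,\dots,u_i^r)$. Now $x\prec y$ means that some tuple of $R$ starts with $x,y$, and $q=2^{n^{r-2}}-1\ge2^n-1$, so the proof of Lemma 1 applies verbatim. The comparison with $P_n^*$ costs at most $N2^{-n^{r-2}}\le N2^{-n}$. In Sections 6 and 7 use $R(x,y,z,\dots,z)$ in place of $R(x,y,z)$.

## 8. Cesàro means, and arithmetic on $[\kappa]$

*Proof of Theorem 2(a).* The purpose is to see that the range (2) contains almost all $n$ up to its right end. Let $X=2^{\binom{m+1}2}-1$. The $n\le X$ with $n<2^{\binom m2+\lceil m/2\rceil}$ form a fraction $O(2^{-m+\lceil m/2\rceil})\to0$ of all $n\le X$. To the others apply (3), whose right side is uniformly small on the range as $m\to\infty$. So the Cesàro mean at $X$ tends to $1$ along even $m$ and to $0$ along odd $m$. $\square$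

*Proof of Theorem 2(b), (c).* **Step 1 ($\kappa\to\infty$ in probability, for all $n$).** Each $n\ge2$ satisfies $2^{\binom m2}\le n<2^{\binom{m+1}2}$ for some $m\ge2$. Since $\binom m2-\binom{m-1}2=m-1$, the union bound of Section 7 for graphs on $[m-1]$ gives
$$P_n^*(\kappa<m-1)\le2^{\binom{m-1}2}\exp\big(-n2^{-\binom{m-1}2}\big)\le2^{m^2/2}\exp(-2^{m-1})\to0.$$
So for each constant $K$, whp $D_A$ is a strict linear order and $\kappa\ge K$.

**Step 2 (define addition and multiplication on $[\kappa]$).** Let $\prec$ be a strict linear order, identified with the natural order. Write $G$ for $G_z^\kappa$ and $(u,v)\in G$ for "$u\prec v\preceq\kappa$ and $R(u,v,z)$". All variables below range over elements $\preceq\kappa$ except $z$. All graphs on $[\kappa]$ have names $z$, so we may describe a graph and read off the answer from it.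

* $a+b=c$ iff $a,b\prec c$ and there is $z$ such that: for $1\prec v$, $(1,v)\in G\Leftrightarrow v=a^+$; for $1\prec u\prec v$, $(u,v)\in G\Leftrightarrow(u^-,v^-)\in G$; and $(b,c)\in G$. By induction on $u$ the first two conditions say $G=\{(u,v):v-u=a\}$, so the third says $c-b=a$. Conversely $a+b=c$ forces $a,b<c$, and then the required graph exists and has a name.
* $a\cdot b=c$ iff ($a=1$ and $b=c$), or $a\ne1$ and there is $z$ such that: for $1\prec v$, $(1,v)\in G\Leftrightarrow v=a$; for $1\prec u\prec v$, $(u,v)\in G\Leftrightarrow\exists v'\big((u^-,v')\in G\wedge v'+a=v\big)$; and $(b,c)\in G$. For $a\ge2$ the first two conditions say, by induction on $u$, that $G=\{(u,ua):ua\le\kappa\}$. Here $u<ua$, so these are legitimate edges. The third condition says $c=ab$.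

**Step 3 (encode the halting set).** By the Davis–Putnam–Robinson–Matiyasevich theorem there are, computably from $e$, polynomials $P_e,Q_e$ with positive integer coefficients such that $e$ is in the halting set iff $P_e(\bar y)=Q_e(\bar y)$ has a solution in positive integers. (From an integer polynomial equation, move the negative terms to the other side and add $1$ to both sides.) Fix a stepwise evaluation of both polynomials from the variables and the constant $1$ by $+$ and $\times$. Let $\chi_e$ say that $\prec$ is a strict linear order and that there are $\bar y$ in $[\kappa]$, with all intermediate values of this evaluation in $[\kappa]$, such that $P_e(\bar y)=Q_e(\bar y)$. By Step 2 this is a first-order sentence, computable from $e$.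

If $e$ is in the halting set, fix a solution. All its intermediate values are at most some constant $K$, so $\chi_e$ holds when $\prec$ is a strict linear order and $\kappa\ge K$; by Step 1 its limit is $1$. If $e$ is not in the halting set, $\chi_e$ is never true, since a witness would be an actual solution; its limit is $0$.

**Step 4 (conclude).** The sentence $\neg\chi_e$ has limit $1$ iff $e$ is not in the halting set. If the set in (b) were recursively enumerable, so would be the complement of the halting set, which it is not. For (c), consider $\psi\wedge\chi_e$. If $e$ is in the halting set, $\chi_e$ holds whp, so the probabilities of $\psi\wedge\chi_e$ differ from $p_n$ by $o(1)$ and have no limit. If $e$ is not in the halting set, the limit is $0$. So $\psi\wedge\chi_e$ has a limit iff $e$ is not in the halting set, and (c) follows in the same way. $\square$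

## 9. Binary relations: labeled arcs and what is lost

For Theorem 3(b) we keep the plan "shadow with no short cycles, plus random names". Let $m\ge1$ be a constant to be taken large, $M=2^m$ and $p=1-1/M$. Let $\tau=\{E_1,\dots,E_m,S_0,S_1,\dots,S_{64}\}$, all binary. Let $\mathcal F$ consist of all $2$-cycles $E_{i_1}(x_1,x_2),E_{i_2}(x_2,x_1)$ and all $3$-cycles $E_{i_1}(x_1,x_2),E_{i_2}(x_2,x_3),E_{i_3}(x_3,x_1)$ with $i_1,i_2,i_3\in[m]$. Put $D_A=\bigcup_iE_i^A$ and write $x\to y$ for its arcs.

A loop in $E_i$ receives a homomorphism from the $2$-cycle with both labels $i$. Hence $A\in\mathrm{Forb}(\mathcal F)$ iff $D_A$ has no loop, $2$-cycle or directed triangle. Over a given $D\in\mathcal D_n$, each arc carries a nonempty set of labels from $[m]$, that is, $M-1$ choices. So for uniform $A\in\mathrm{Forb}(\mathcal F)_n$ the digraph $D_A$ has law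
$$\mu_n(D)=\frac{(M-1)^{e(D)}}{Z_n}\quad(D\in\mathcal D_n),\qquad Z_n=\sum_{D\in\mathcal D_n}(M-1)^{e(D)},$$
and $S_0,\dots,S_{64}$ are independent uniform binary relations, independent of $D_A$.

Two things from the ternary case now fail. First, the role of $q=2^n-1$ is played by the constant $M-1$, and Lemma 1 is false for it. Delete from a linear order one arc between non-consecutive elements. The result is acyclic and contains the Hamiltonian path of consecutive elements, which determines the order, so $a_1\ge n!\,(N-n+1)$ and $a_1(M-1)^{-1}/n!\to\infty$. The shadow is whp *not* a linear order, and there is no definable initial segment of an order. Second, an element $z$ now puts only $64k$ bits on a set of $k$ elements. Consecutive coding thresholds $2^{64k}$ and $2^{64(k+1)}$ differ by a constant factor, so counting names no longer separates them.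

The remedies are these. We show that somewhere in $D_A$ there is a *short* stretch, of length of order $\log n$, that contains a long directed path on which all arcs go forward. The sentence guesses a set $Q$ of vertices inside the stretch by three parameters, requires all patterns on $Q$ to be named, and requires that this fails when any point is added; so $Q$ finds the correct size by itself. The second failure is repaired by a sharper probability bound. Finding the stretch is the main work, and occupies Sections 10–12.

## 10. Optimal orderings and the cost of a backward arc

**Definition (backward arc, optimal ordering).** For a linear ordering of the vertices of $D$, an arc from a later to an earlier vertex is *backward*. The ordering is *optimal* if it minimizes the number of backward arcs. For $D\in\mathcal D_n$ let $\sigma_D$ be some fixed optimal ordering, and $H_D$ the underlying undirected graph. *Example.* For the $4$-cycle $1\to2\to3\to4\to1$ the natural order has one backward arc $4\to1$. It is optimal, since a digraph with a cycle has a backward arc in every ordering. Here the pairs $\{1,3\}$ and $\{2,4\}$ are non-adjacent, as the next lemma would lead us to expect.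

A backward arc in an optimal ordering must be paid for by many non-adjacent pairs nearby, and non-adjacency is rare when $M$ is large.

**Lemma 2.** Let $v_1,\dots,v_n$ be optimal for $D\in\mathcal D_n$ and let $v_j\to v_i$ with $i<j$. Let $I=\{v_{i+1},\dots,v_{j-1}\}$ and $s=|I|$. Let $m_i,m_j$ be the numbers of non-neighbors of $v_i$, respectively $v_j$, in $I$, let $\mathbf m=m_i+m_j$, and let $m_I$ be the number of non-adjacent pairs inside $I$. Then $s\ge1$, and $\mathbf m>s/100$ or $m_I\ge s^2/20$.

*Proof.* Let $A=N^+(v_i)\cap I$, $A'=N^-(v_i)\cap I$, $B=N^-(v_j)\cap I$, $B'=N^+(v_j)\cap I$.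

**Step 1 (what optimality and triangle-freeness give).** Move $v_i$ to just after $v_j$. Before the move the backward arcs between $v_i$ and $I\cup\{v_j\}$ number $|A'|+1$, after it $|A|$, and nothing else changes. By optimality $|A|\ge|A'|+1$; in particular $s\ge1$. Moving $v_j$ to just before $v_i$ gives $|B|\ge|B'|+1$. Moving $v_i$ to just after $v_t$, $i<t<j$, gives
$$|A\cap P_t|\ge|A'\cap P_t|,\qquad P_t=\{v_{i+1},\dots,v_t\}.\tag{4}$$
Further, $A\cap B=\emptyset$, since $x\in A\cap B$ would give $v_i\to x\to v_j\to v_i$. And there is no arc from $x\in A$ to $x'\in A'$, since it would give $v_i\to x\to x'\to v_i$.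

**Step 2 (split $I$ into two large parts and a small rest).** Put $C=A'\cap B$, $E=A\cap B'$, $g=|A'\cap B'|$, $c=|C|$, $a=|E|$, and $\Lambda=I\setminus(C\cup E)$. An element of $A\setminus E$ is in neither $B'$ nor $B$, so it is non-adjacent to $v_j$. An element of $B\setminus C$ is in neither $A'$ nor $A$, so it is non-adjacent to $v_i$. Therefore
$$a+m_j\ge|A|\ge|A'|+1\ge c+g+1,\qquad c+m_i\ge|B|\ge|B'|+1\ge a+g+1.$$
Adding gives $\mathbf m\ge2g+2$. An element of $\Lambda$ that is adjacent to both $v_i$ and $v_j$ lies in $A'\cap B'$, because $A\cap B=\emptyset$ and $C$, $E$ are excluded. So $|\Lambda|\le\mathbf m+g<\frac32\mathbf m$. The second chain gives $c\ge a-\mathbf m$. With $a+c=s-|\Lambda|$ we get $2c\ge s-|\Lambda|-\mathbf m$, hence $c\ge\frac s2-\frac54\mathbf m$.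

**Step 3 (many pairs stand in the wrong order).** Let $X$ be the set of pairs $(e,x)\in E\times C$ with $e$ before $x$. Let $x=v_t$ be the $r$-th element of $C$. By (4),
$$r=|C\cap P_t|\le|A'\cap P_t|\le|A\cap P_t|\le|E\cap P_t|+m_j,$$
so at least $r-\mathbf m$ elements of $E$ precede $x$. From now on assume $\mathbf m\le s/100$. Then $c-\mathbf m\ge\frac s2-\frac94\mathbf m\ge0.4775\,s>0$. Summing over $r=\mathbf m+1,\dots,c$,
$$|X|\ge\sum_{k=1}^{c-\mathbf m}k\ge\tfrac12(c-\mathbf m)^2\ge0.11\,s^2.$$
There is no arc from $E\subseteq A$ to $C\subseteq A'$. So each pair $(e,x)\in X$ is non-adjacent or spans the arc $x\to e$, which is backward.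

**Step 4 (reorder and compare).** Reorder $I$ as $\Lambda$, then $C$, then $E$, keeping the internal order of each part. Only arcs between different parts are affected. New backward arcs can only run between $\Lambda$ and $C\cup E$, which is at most $|\Lambda|s\le\frac32\mathbf m s\le0.015\,s^2$ arcs. All arcs between $C$ and $E$ go from $C$ to $E$ and become forward, so at least $|X|-m_I$ backward arcs disappear. Optimality gives $|X|-m_I\le0.015\,s^2$, hence $m_I\ge0.095\,s^2\ge s^2/20$. $\square$

## 11. Eligible pairs and the defect $\Phi(H)$

We now forget orientations and record, from the undirected graph alone, where backward arcs can be.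

**Definition (eligible pairs, covered gaps).** Let $H$ be a graph on $[n]$ with its natural order. Let $h_v^+$ be the largest $d\ge1$ with $v+d\le n$ such that $v$ has at least $d/400$ non-neighbors in $\{u:v<u<v+d\}$, and $0$ if there is none. Symmetrically, $h_v^-$ is the largest $d\ge1$ with $v-d\ge1$ such that $v$ has at least $d/400$ non-neighbors in $\{u:v-d<u<v\}$, and $0$ if there is none. For $i<j$ the interval $[i,j]=\{i,\dots,j\}$, of length $j-i$, is *defective* if at least $(j-i)^2/80$ pairs inside $\{i+1,\dots,j-1\}$ are non-adjacent. The pair $i<j$ is *eligible* if $j-i\le h_i^+$, or $j-i\le h_j^-$, or $[i,j]$ is defective. The *gap* $g\in[n-1]$ (between $g$ and $g+1$) is *covered* if $i\le g<j$ for some eligible $(i,j)$.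

*Example.* Let $n\ge4$ and let $\{1,3\}$ be the only non-adjacent pair of $H$. The set $\{u:1<u<1+d\}$ contains $3$ iff $d\ge3$, and $1\ge d/400$ iff $d\le400$; so $h_1^+=\min(400,n-1)$. All other $h_v^\pm$ are $0$ (for $h_3^-$ only $d\le2$ is allowed, and then $1$ is not strictly inside). No interval is defective, since none has $1$ strictly inside. The eligible pairs are $(1,j)$ with $j-1\le\min(400,n-1)$.

**Step 1 (backward arcs sit on eligible pairs).** Let the natural order be optimal for $D\in\mathcal D_n$ with $H_D=H$, and let $j\to i$ be a backward arc, $i<j$. Put $d=j-i=s+1$; Lemma 2 gives $s\ge1$, so $d\le2s$. If $\mathbf m>s/100\ge d/200$, then $m_i>d/400$ or $m_j>d/400$, so $d\le h_i^+$ or $d\le h_j^-$. Otherwise $m_I\ge s^2/20\ge d^2/80$ and $[i,j]$ is defective. In each case $(i,j)$ is eligible.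

**Step 2 (bound the number of eligible pairs).** Choose pairwise disjoint defective intervals greedily, longest first, with ties broken by a fixed rule. Call the resulting family $\mathcal K=\mathcal K(H)$. Every defective interval meets (or is) a member $[i,j]\in\mathcal K$ whose length $d=j-i$ is at least its own. So it lies in $[i-d,j+d]$, which has $3d+1$ points, hence at most $\binom{3d+1}2\le6d^2$ intervals and $3d\le6d^2$ gaps. Put
$$\Phi(H)=\sum_v(h_v^++h_v^-)+6\sum_{[i,j]\in\mathcal K}(j-i)^2.$$
For each $i$ there are at most $h_i^+$ pairs $(i,j)$ with $j-i\le h_i^+$, and together they cover at most $h_i^+$ gaps; likewise for $h_j^-$. So the number of eligible pairs and the number of covered gaps are both at most $\Phi(H)$.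

**Step 3 (bound the number of orientations).** Let $b(H)$ be the number of $D\in\mathcal D_n$ with $H_D=H$ for which the natural order is optimal. Such $D$ is determined by $H$ and its set of backward arcs, which by Step 1 is a set of eligible pairs. Hence
$$b(H)\le2^{\Phi(H)}.\tag{5}$$

The next lemma shows that $\Phi$ is small for a dense random graph. Here $G(n,p)$ is the random graph on $[n]$ with independent edges of probability $p=1-1/M$, so each pair is non-adjacent with probability $1/M$.

**Lemma 3.** For every $x\ge1$ there is $M_0$ such that for $M\ge M_0$ and all $n$, $\mathbb E[x^{\Phi(H)}]\le2^n$ for $H\sim G(n,p)$.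

*Proof.* By Hölder's inequality,
$$\mathbb E\,x^{\Phi}\le\big(\mathbb E\,x^{3\sum h_v^+}\big)^{1/3}\big(\mathbb E\,x^{3\sum h_v^-}\big)^{1/3}\big(\mathbb E\,x^{18\sum_{\mathcal K}(j-i)^2}\big)^{1/3}.$$

*First two factors.* The variable $h_v^+$ depends only on pairs $\{v,u\}$ with $u>v$, so the $h_v^+$ are independent. Summing over the possible sets of non-neighbors among $d-1$ vertices, $P(h_v^+=d)\le2^dM^{-d/400}$. So the first expectation is at most $\big(1+\sum_{d\ge1}(2x^3M^{-1/400})^d\big)^n$, and by symmetry the second has the same bound.

*Third factor.* An interval of length $d$ has fewer than $d^2/2$ pairs inside, so it is defective with probability at most $2^{d^2/2}M^{-d^2/80}$, and these events are independent for disjoint intervals. The family $\mathcal K(H)$ is one of the families $\mathcal K'$ of disjoint intervals, all of whose members are defective. Therefore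
$$\mathbb E\,x^{18\sum_{\mathcal K}(j-i)^2}\le\sum_{\mathcal K'}\prod_{\substack{[i,j]\in\mathcal K'\\ d=j-i}}x^{18d^2}2^{d^2/2}M^{-d^2/80}\le\Big(1+\sum_{d\ge1}(x^{18}2^{1/2}M^{-1/80})^{d^2}\Big)^n.$$
The last inequality holds because a family of disjoint intervals is given by choosing, for each left endpoint, a length or nothing.

For $M$ large the quantities $2x^3M^{-1/400}$ and $x^{18}2^{1/2}M^{-1/80}$ are at most $\frac12$, and then all three bases are at most $2$. $\square$

## 12. Good blocks and a short stretch with a long forward path

**Definition (bad block, bad graph).** Let $L=\lfloor\frac14\log_2n\rfloor$, with $n$ so large that $L\ge16$, and split off $y=\lfloor n/L\rfloor$ consecutive blocks of length $L$. For $H$ on $[n]$ a block is *bad* if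

(α) more than $L^2/1000$ pairs inside it are non-adjacent, or

(β) it contains a set $W$ with $|W|\ge L/4$ having no sequence $w_1<\dots<w_q$ in $W$ with $q\ge|W|/2$ and all $w_iw_{i+1}$ adjacent.

$H$ is *bad* if $\Phi(H)\ge n/128$ or at least half of the blocks are bad. *Example.* In the complete graph no block is bad and $\Phi=0$, so it is not bad. In the empty graph every block is bad: it has $\binom L2>L^2/1000$ non-adjacent pairs.

**Step 1 (a block is rarely bad).** Let $H\sim G(n,p)$. Condition (α) has probability at most $2^{L^2/2}M^{-L^2/1000}$. For (β), given $W$ consider the greedy sequence: $w_1=\min W$, and $w_{i+1}$ is the least element of $W$ above $w_i$ adjacent to $w_i$, as long as there is one. If its length is less than $|W|/2$, more than $|W|/2\ge L/8$ elements $u\in W$ are skipped, and each is non-adjacent to the last $w_i$ before it. Given $(W,\{w_i\})$, these are more than $L/8$ prescribed distinct pairs. There are at most $4^L$ choices of $(W,\{w_i\})$. So for $M\ge2^{1000}$, where $2^{1/2}M^{-1/1000}<1$,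
$$P(\text{block bad})\le2^{L^2/2}M^{-L^2/1000}+4^LM^{-L/8}\le\gamma^L,\qquad\gamma=2^{1/2}M^{-1/1000}+4M^{-1/8}.$$
These events are independent for different blocks.

**Step 2 (fix the constants; a graph is very rarely bad).** Let $x=2^{1280}$. Choose $M=2^m\ge2^{1000}$ so large that $\mathbb E[x^\Phi]\le2^n$ and $\mathbb E[4^\Phi]\le2^n$ for all $n$ (Lemma 3), and $2\gamma^{1/4}\le2^{-9}$. From now on $m$ and $M$ are fixed. By Markov's inequality $P(\Phi\ge n/128)\le2^nx^{-n/128}=2^n2^{-10n}$. A union bound over the sets of $\lceil y/2\rceil$ blocks, with $Ly\ge n/2$ and $y\le n$, gives
$$P(H\text{ bad})\le2^n2^{-10n}+2^y\gamma^{Ly/2}\le2^{-9n}+2^n\gamma^{n/4}\le2^{1-9n}.\tag{6}$$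

The next lemma carries this over from $G(n,p)$ to $\mu_n$. "Bad with respect to an order" means bad after relabeling the $i$-th vertex of the order as $i$.

**Lemma 4.** $\mu_n(\{D:H_D\text{ is bad with respect to the order }\sigma_D\})\to0$.

*Proof.* *Lower bound for $Z_n$.* For each of the $n!$ orders $\sigma$ consider the digraphs all of whose arcs are $\sigma$-forward and which contain all arcs between $\sigma$-consecutive vertices. They are acyclic, so they lie in $\mathcal D_n$, and they determine $\sigma$ through their Hamiltonian path. Each of the remaining $N-n+1$ pairs contributes a factor $1+(M-1)=M$, so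
$$Z_n\ge n!\,(M-1)^{n-1}M^{N-n+1}=n!\,M^Np^{n-1}\ge n!\,M^N2^{-n}.$$

*Upper bound for the bad weight.* For a graph $H$ we have $(M-1)^{e(H)}M^{-N}=P(G(n,p)=H)$. Sum over the $n!$ possible orders $\sigma_D$. By symmetry each contributes at most what the natural order contributes, so by (5), the Cauchy–Schwarz inequality and (6),
$$\sum_{D\text{ bad}}(M-1)^{e(D)}M^{-N}\le n!\,\mathbb E[b(H)1_{H\text{ bad}}]\le n!\,\mathbb E[4^\Phi]^{1/2}P(H\text{ bad})^{1/2}\le n!\,2^{n/2}\,2^{1/2-9n/2}=n!\,2^{1/2-4n}.$$
Dividing by $Z_nM^{-N}\ge n!\,2^{-n}$ gives at most $2^{1/2-3n}\to0$. $\square$

**Lemma 5.** Whp there are vertices $b,a$ and $q_1,\dots,q_t$ with $t\ge L/8$ such that $I(b,a):=\{x:b\to x\to a\}$ has at most $L$ elements and contains all $q_i$; $q_i\to q_{i+1}$ for all $i<t$; and all arcs of $D_A$ among the $q_i$ go from smaller to larger index.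

*Proof.* By Lemma 4 assume $H=H_D$ is not bad with respect to $\sigma_D$, and identify $\sigma_D$ with the natural order.

**Step 1 (vertices untouched by backward arcs).** Call $v$ *nice* if none of the gaps $v-1$ and $v$ (as far as they exist) is covered. A backward arc $j\to i$ has $(i,j)$ eligible, so the gaps $i,\dots,j-1$ are covered, and neither $i$ nor $j$ is nice. Thus no backward arc has a nice endpoint. Each covered gap spoils two vertices, so there are at most $2\Phi<n/64$ non-nice vertices.

**Step 2 (choose a block).** Fewer than $(n/64)/(L/16)=n/(4L)\le y/2$ blocks contain more than $L/16$ non-nice vertices, and more than $y/2$ blocks are not bad. So some non-bad block has at most $L/16$ non-nice vertices.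

**Step 3 (choose $b$ and $a$).** Since $L\ge16$, the first $\lfloor L/4\rfloor\ge3L/16$ vertices of the block include at least $L/8$ nice ones. Call the block without its first and last $\lfloor L/4\rfloor$ vertices the middle part; it has at least $L/2$ vertices. If each of these nice vertices had more than $L/16$ non-neighbors in the middle part, there would be more than $L^2/128>L^2/1000$ non-adjacent pairs, contradicting the failure of (α). So there is a nice $b$ among the first $\lfloor L/4\rfloor$ vertices with at most $L/16$ non-neighbors in the middle part. Similarly there is such a nice $a$ among the last $\lfloor L/4\rfloor$ vertices.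

**Step 4 (choose the path).** Let $W$ be the set of nice vertices of the middle part adjacent to both $a$ and $b$. Then $|W|\ge\frac L2-\frac{3L}{16}\ge\frac L4$. As (β) fails, $W$ contains $q_1<\dots<q_t$ with $t\ge|W|/2\ge L/8$ and consecutive members adjacent. No backward arc touches a nice vertex. So $q_i\to q_{i+1}$, all arcs among the $q_i$ go forward, and $b\to q_i\to a$. If $b\to x\to a$, both arcs are forward, so $x$ lies between $b$ and $a$ in the block, and there are at most $L$ such $x$. $\square$

## 13. A sentence that finds its own size

**Definition ($Q$, patterns, fully coded).** For parameters $b,a,z_0$ let $Q(b,a,z_0)=\{x:b\to x\to a,\ S_0(x,z_0)\}$. For a definable set $R$ of vertices the *pattern* of $z$ on $R$ is $(S_j(x,z))_{x\in R,\,1\le j\le64}$. $R$ is *fully coded* if all $2^{64|R|}$ patterns occur. *Example.* The empty set is fully coded. A one-element set has $2^{64}$ patterns, so it can be fully coded only if $n\ge2^{64}$.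

**Step 1 (full coding is first-order).** As in Section 6, closure under single toggles is enough. $R$ is fully coded iff for every $z$, every $x\in R$ and every $j\in\{1,\dots,64\}$ there is $z'$ whose pattern on $R$ differs from that of $z$ exactly at $(x,j)$.

**Step 2 (linearity and parity of a fully coded set).** Let $R$ be fully coded. Every subset of $R$ is $\{u\in R:S_1(u,z)\}$ for some $z$, so we may quantify over subsets of $R$. Then reachability in $D_A[R]$ is definable: $y$ is reachable from $x$ iff every subset of $R$ that contains $x$ and is closed under out-arcs in $R$ contains $y$. Say that $R$ is *linear* if $R\ne\emptyset$ and reachability in $D_A[R]$ is a linear order (antisymmetric and total; it is always reflexive and transitive). This is expressible. For linear $R$ so is "$|R|$ is even": some subset of $R$ contains the first element, alternates along the order, and omits the last. Such a subset consists of the elements in odd positions, so it omits the last iff $|R|$ is even. *Example.* If $D_A[R]$ has only the arcs $q_1\to q_2\to q_3$, reachability is the order $q_1,q_2,q_3$, although $q_1,q_3$ are non-adjacent. This is why reachability is used and not adjacency.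

**Step 3 (the sentence).** Let
$$\psi'=\exists b,a,z_0:\ Q=Q(b,a,z_0)\text{ is fully coded, linear, of even size, and for all }x\notin Q,\ Q\cup\{x\}\text{ is not fully coded.}$$

## 14. Oscillation of $\psi'$ along $n_k=k\,2^{64k+32}$

*Proof of Theorem 3(b).* Let $n=n_k=k\,2^{64k+32}$ and let $A\in\mathrm{Forb}(\mathcal F)_n$ be uniform. Let $\mathcal R$ be the family of all sets $Q(b,a,z_0)$ and $Q(b,a,z_0)\cup\{x\}$, at most $2n^4$ sets. It is determined by $D_A$ and $S_0$, hence independent of $S_1,\dots,S_{64}$.

**Step 1 (Claim: whp, for all $R\in\mathcal R$, $R$ is fully coded iff $|R|\le k$).** Fix $D_A$, $S_0$ and $R\in\mathcal R$. For different $z$ the patterns on a fixed set use different bits, so the patterns of $z\in[n]$ are independent and uniform.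

Let $|R|\le k$. By the union bound $R$ fails to be fully coded with probability at most $2^{64k}\exp(-n2^{-64k})=2^{64k}e^{-2^{32}k}$. Multiplied by $2n^4=2k^42^{256k+128}$ this tends to $0$.

Let $|R|>k$. If $R$ is fully coded, so is a fixed subset $R'$ of size $k+1$, which has $M_1=2^{64(k+1)}$ patterns. Here $n<M_1$ may fail for large $k$, since $n/M_1=2^{-32}k$, so counting does not help and we show that the events of seeing patterns are negatively correlated. Let $A_i$ be the event that pattern $i$ occurs. Conditionally on $\neg A_i$, the draws are independent and uniform on the other patterns. Couple them with unconditioned draws by replacing each draw equal to $i$ by an independent uniform other pattern. Replacement destroys no occurrence of a pattern other than $i$, so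
$$P(A_1\cap\dots\cap A_{i-1}\mid\neg A_i)\ge P(A_1\cap\dots\cap A_{i-1}).$$
Since $P(A_1\cap\dots\cap A_{i-1})$ is a weighted average of its values given $A_i$ and given $\neg A_i$, we get $P(A_1\cap\dots\cap A_{i-1}\mid A_i)\le P(A_1\cap\dots\cap A_{i-1})$. Inductively $P(\bigcap A_i)\le\prod P(A_i)$. With $1-\frac1{M_1}\ge e^{-2/M_1}$ and $1-u\le e^{-u}$,
$$P(R'\text{ fully coded})\le\Big(1-\big(1-\tfrac1{M_1}\big)^n\Big)^{M_1}\le\exp\big(-M_1e^{-2n/M_1}\big)=\exp\big(-2^{64(k+1)}e^{-2^{-31}k}\big)\le\exp(-2^{63k}).$$
Multiplied by $2n^4$ this tends to $0$. Summing over $\mathcal R$ proves the claim.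

**Step 2 ($k$ even: $\psi'$ holds whp).** We have $\frac14\log_2n=16k+8+\frac14\log_2k$, so $L\ge16k$ and $L/8\ge k$. By Lemma 5, whp there are $b,a$ and $q_1\to\dots\to q_k$ as described there (keep the first $k$ vertices of the path). Choose them as a function of $D_A$. The relation $S_0$ is independent of $D_A$. For each $z_0$ the event
$$\{x\in I(b,a):S_0(x,z_0)\}=\{q_1,\dots,q_k\}$$
has probability $2^{-|I(b,a)|}\ge2^{-L}$, independently for different $z_0$. As $2^L\le n^{1/4}$, no $z_0$ works with probability at most $(1-2^{-L})^n\le\exp(-n^{3/4})\to0$.

So whp $Q=\{q_1,\dots,q_k\}=Q(b,a,z_0)$ for some $z_0$. All arcs of $D_A[Q]$ go from smaller to larger index and $q_1\cdots q_k$ is a path, so $q_j$ is reachable from $q_i$ iff $i\le j$. Thus $Q$ is linear, of even size $k$. By the claim $Q$ is fully coded, and $Q\cup\{x\}$, of size $k+1$, is not, for any $x\notin Q$. So $\psi'$ holds whp.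

**Step 3 ($k$ odd: $\psi'$ fails whp).** Assume the event of the claim, and suppose $Q=Q(b,a,z_0)$ witnesses $\psi'$. Being fully coded, $Q$ has $|Q|\le k$; being of even size, $|Q|\le k-1$. Since $|Q|<n$ there is some $x\notin Q$. Then $Q\cup\{x\}\in\mathcal R$ has size at most $k$, so it is fully coded by the claim. This contradicts the last clause of $\psi'$.

Hence the probability of $\psi'$ tends to $1$ along $n_k$ with $k$ even and to $0$ along $n_k$ with $k$ odd. $\square$

The consequence stated after Theorem 3 is now immediate. For $r=1$ the statement is Theorem 3(a). For $r\ge2$ the binary signature just used has arity at most $r$, and $\mathcal F$ is finite and satisfies the standing assumption, so the statement is false.
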